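\title{Units and quasiregular elements of strongly right alternative rings form Bol loops}

\begin{abstract}
We prove that the quasiregular elements of a strongly right alternative ring form a Bol loop under the circle operation $x\circ y=x+y+xy$, and that the units of such a ring with unity form a Bol loop under multiplication. No assumption is made on cardinality or characteristic. The main point is that a product $ac$ of two units is a unit; we give its inverse explicitly. The proof takes place in the associative ring of additive endomorphisms of the given ring, where the failure of $ac$ to be a unit is measured by two idempotents, which are shown to vanish. We also characterize quasiregular elements by the bijectivity of their translations.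
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{magma} is a set $L$ with a binary operation $(x,y)\mapsto xy$. To save parentheses, juxtaposition binds more tightly than a dot: $xy\cdot z=(xy)z$. A magma is a \emph{loop} if it has a neutral element $1$, with $1x=x1=x$, and if for every $a\in L$ the right translation $x\mapsto xa$ and the left translation $x\mapsto ax$ are bijections of $L$. A \emph{Bol magma} is a magma satisfying the right Bol identity
\begin{equation}\label{eq:bol}
(xy\cdot z)y=x(yz\cdot y),
\end{equation}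
a \emph{Bol loop} is a loop that is a Bol magma, and a \emph{Moufang loop} is a Bol loop satisfying the flexible law $x\cdot yx=xy\cdot x$.

A \emph{ring} is an abelian group with a biadditive multiplication; neither associativity nor a unity is assumed. A ring $R$ is \emph{right alternative} if $xy\cdot y=xy^2$ for all $x,y\in R$, and \emph{alternative} if also $x\cdot xy=x^2y$. A right alternative ring is \emph{strongly right alternative} if its multiplication satisfies \eqref{eq:bol}.

These laws are best read through the right multiplications $\rho_y\colon x\mapsto xy$, written to the right of their arguments. Associativity says $\rho_y\rho_z=\rho_{yz}$: every product of right multiplications is a right multiplication. The right alternative law and the Bol identity keep this only for the palindromic products,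
\[
\rho_y\rho_y=\rho_{y^2},\qquad \rho_y\rho_z\rho_y=\rho_{yz\cdot y}.
\]

In any ring $R$ put $x\circ y=x+y+xy$. An element $x$ is \emph{quasiregular}, with \emph{quasi-inverse} $x'$, if $x\circ x'=x'\circ x=0$, and $\mathcal Q(R)$ denotes the set of quasiregular elements. If $R$ has a unity, then $(1+x)(1+y)=1+x\circ y$, so $x$ is quasiregular exactly when $1+x$ belongs to the set of \emph{units}
\[
U(R)=\{a\in R:\ ab=ba=1 \text{ for some } b\in R\}.
\]
Thus $\mathcal Q(R)$ is the substitute for the units that makes sense in every ring. If $R$ is associative, $(\mathcal Q(R),\circ)$ is a group, and if $R$ is alternative, it is a Moufang loop. If $R$ is strongly right alternative, then $(R,\circ)$ is a Bol magma with neutral element $0$. This suggests the following question, posed by Kinyon and Phillips \cite{KP}: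

\begin{quote}
\emph{If $R$ is a strongly right alternative ring, is $(\mathcal Q(R),\circ)$ a Bol loop?}
\end{quote}

The pattern of the associative and alternative cases suggests the answer yes, and the Bol identity itself comes for free. What is not clear is that $\circ$ is an operation on $\mathcal Q(R)$ at all. In an associative ring $x\circ y$ has the quasi-inverse $y'\circ x'$. In a strongly right alternative ring this candidate can be wrong.

\begin{example}\label{ex:N}
Let $N$ be the free abelian group on $p,q,w,v$ with
\[
pq=w,\qquad qp=-w,\qquad pw=v,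
\]
and all other products of basis elements equal to $0$. All products lie in $\mathbb Zw+\mathbb Zv$, and $wN=vN=0$, so $(NN)N=0$ and both sides of \eqref{eq:bol} vanish. For $t=\alpha p+\beta q+\gamma w+\delta v$ we have $t^2=\alpha\gamma v$, and $Nv=0$, so $st^2=0=st\cdot t$ for all $s\in N$. Hence $N$ is strongly right alternative. Since $t\cdot t^2=t^2\cdot t=0$, every $t$ is quasiregular with $t'=-t+t^2$. Now $p'=-p$, $q'=-q$, $p\circ q=p+q+w$ and $(p+q+w)^2=v$, so
\[
(p\circ q)'=-p-q-w+v,\qquad\text{while}\qquad q'\circ p'=-p-q-w .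
\]
Moreover $p\circ(q\circ p)=2p+q-v$ and $(p\circ q)\circ p=2p+q$, so $(\mathcal Q(N),\circ)$ is not flexible: one cannot hope for a Moufang loop in general.
\end{example}

The answer to the question is nevertheless yes, for rings of any cardinality and any characteristic, with or without unity.

\begin{theorem}\label{thm:Q}
For every strongly right alternative ring $R$, $(\mathcal Q(R),\circ)$ is a Bol loop.
\end{theorem}

We deduce this from the corresponding statement for units, which also supplies the correct inverse of a product.

\begin{theorem}\label{thm:U}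
Let $R$ be a strongly right alternative ring with $1$. Then $(U(R),\cdot)$ is a Bol loop. For $a,c\in U(R)$,
\begin{equation}\label{eq:inverse}
(ac)^{-1}=\bigl(c^{-1}\cdot[(a^{-1}\cdot ca)\cdot a^{-1}]\bigr)\cdot c^{-1}.
\end{equation}
\end{theorem}

In an associative ring the bracket in \eqref{eq:inverse} equals $a^{-1}c$, and the right side reduces to $c^{-1}a^{-1}$. For $a=1+p$, $c=1+q$ in the ring $\mathbb Z\oplus N$ of Example~\ref{ex:N} we have $a^{-1}=1-p$, $c^{-1}=1-q$, $ca=1+p+q-w$, $a^{-1}\cdot ca=1+q-2w+v$, the bracket is $1-p+q-w+v$, its product with $c^{-1}$ on the left is $1-p-2w+v$, and the right side of \eqref{eq:inverse} is $1-p-q-w+v=1+(p\circ q)'$.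

The method also gives converse statements.

\begin{theorem}\label{thm:C}
Let $R$ be a strongly right alternative ring and $x,y\in R$.
\begin{enumerate}
\item[(1)] $x\in\mathcal Q(R)$ if and only if $(x\circ z)\circ x=0$ for some $z\in R$.
\item[(2)] $x\in\mathcal Q(R)$ if and only if both maps $r\mapsto r\circ x$ and $r\mapsto x\circ r$ are bijections of $R$.
\item[(3)] $(x\circ y)\circ x\in\mathcal Q(R)$ if and only if $x,y\in\mathcal Q(R)$.
\item[(4)] If two of $x$, $y$, $x\circ y$ lie in $\mathcal Q(R)$, so does the third.
\end{enumerate}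
If $R$ has a unity, the same statements hold with $U(R)$, the multiplication of $R$ and $1$ in place of $\mathcal Q(R)$, $\circ$ and $0$.
\end{theorem}

The proofs are self-contained. Section~\ref{sec:unity} reduces everything to rings with $1$, and Section~\ref{sec:ops} moves the problem into an associative ring of operators. There it is easy to find $d$ with $(ac)d=1$; the difficulty is to show that $d$ is a two-sided inverse. Section~\ref{sec:idem} studies the two idempotent operators that measure the defect of such a right inverse, and Section~\ref{sec:product} shows that they vanish by comparing $ac$ with $ca$. Sections~\ref{sec:loops} and~\ref{sec:char} prove the three theorems.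

\begin{remark}\label{rem:torsion}
The word ``strongly'' is a restriction only in the presence of $2$-torsion. Let $R$ be right alternative. Replacing $y$ by $y+z$ in $xy\cdot y=xy^2$ gives the \emph{linearized} law
\begin{equation}\label{eq:lin}
xy\cdot z+xz\cdot y=x(yz+zy),
\end{equation}
that is, $\rho_y\rho_z+\rho_z\rho_y=\rho_{yz+zy}$. The associative identity $2YZY=Y(YZ+ZY)+(YZ+ZY)Y-(Y^2Z+ZY^2)$ then gives $2\rho_y\rho_z\rho_y=\rho_m$ with $m=y(yz+zy)+(yz+zy)y-y^2z-zy^2$. Here $y(yz+zy)=y^2z+yz\cdot y$ by \eqref{eq:lin} and $zy\cdot y=zy^2$, so $m=2(yz\cdot y)$. Thus twice the difference of the two sides of \eqref{eq:bol} is $0$. The proofs below never divide by $2$.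
\end{remark}

\section{Adjoining a unity}\label{sec:unity}

For a ring $R$ let $R^\#=\mathbb Z\oplus R$ with $(m+x)(n+y)=mn+(my+nx+xy)$ for $m,n\in\mathbb Z$, $x,y\in R$. This is a ring with unity $1$, and $\varepsilon\colon R^\#\to\mathbb Z$, $m+x\mapsto m$, is a ring homomorphism with $\varepsilon^{-1}(1)=1+R$.

\begin{lemma}\label{lem:unity}
Let $R$ be strongly right alternative. Then $R^\#$ is strongly right alternative, the map $x\mapsto 1+x$ is an isomorphism $(R,\circ)\to(1+R,\cdot)$, and $x\in\mathcal Q(R)$ if and only if $1+x\in U(R^\#)$.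
\end{lemma}

\begin{proof}
Put $F(x,y,z)=(xy\cdot z)y-x(yz\cdot y)$ on $R^\#$. Since $F(x,y,1)=xy\cdot y-xy^2$, it suffices to show $F=0$. The function $F$ is additive in $x$ and in $z$, so we may take each of $x$ and $z$ either equal to $1$ or in $R$. Write $y=n+y_0$ with $n\in\mathbb Z$, $y_0\in R$. If $x=1$, then $F=yz\cdot y-yz\cdot y=0$. If $x\in R$ and $z=1$, then
\[
xy\cdot y=n^2x+2nxy_0+xy_0\cdot y_0,\qquad xy^2=n^2x+2nxy_0+xy_0^2,
\]
and these agree because $R$ is right alternative. If $x,z\in R$, then
\begin{align*}
(xy\cdot z)y&=n^2xz+n(xz\cdot y_0+xy_0\cdot z)+(xy_0\cdot z)y_0,\\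
x(yz\cdot y)&=n^2xz+n\,x(zy_0+y_0z)+x(y_0z\cdot y_0),
\end{align*}
and these agree by \eqref{eq:lin} and by \eqref{eq:bol} in $R$.

The second claim is the identity $(1+x)(1+y)=1+x\circ y$. For the third, if $(1+x)b=b(1+x)=1$ in $R^\#$, then $\varepsilon(b)=1$, so $b=1+x'$ with $x'\in R$ and $x\circ x'=x'\circ x=0$; the converse is immediate.
\end{proof}

\begin{remark}\label{rem:ra}
In a ring with $1$ the right alternative law is the case $z=1$ of \eqref{eq:bol}, so Lemma~\ref{lem:unity} is the only place where it is used as a separate hypothesis. It cannot be dropped from Theorem~\ref{thm:Q}. Let $M$ be the free abelian group on $p,q,w,v$ with $q^2=w$, $pw=v$ and all other products of basis elements $0$. Then $(MM)M=0$, so \eqref{eq:bol} holds. The elements $p,q$ are quasiregular, with $p'=-p$ and $q'=-q+w$, but $(p\circ q)\circ q-p\circ(q\circ q)=pq\cdot q-pq^2=-v$. So the Bol identity for $\circ$ fails at $(x,y,z)=(p,q,0)$.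
\end{remark}

\section{Right multiplications}\label{sec:ops}

From now until the end of Section~\ref{sec:product}, $R$ is a strongly right alternative ring with $1$ and $U=U(R)$. Let $A=\operatorname{End}(R,+)$, with maps written on the right and composed from left to right, and put
\[
J=\{\rho_x:x\in R\},\qquad I=\{\alpha\in A:\ 1\alpha=0\},\qquad \pi\colon A\to J,\quad \pi(\alpha)=\rho_{1\alpha}.
\]
The map $x\mapsto\rho_x$ is additive, and it is injective because $1\rho_x=x$. So $J$ is an additive subgroup of $A$ containing the identity $\rho_1$. The set $I$ is a right ideal of $A$, and $\pi$ is additive, fixes $J$ pointwise and has kernel $I$; thus $A=J\oplus I$.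

\medskip
\noindent\textbf{Convention.} We identify $x\in R$ with $\rho_x\in J$. From here on juxtaposition denotes the associative product of $A$, and the product of $R$ is always written with a dot. Evaluating $\rho_x\rho_y$ at $1$, and restating the Bol identity, we get
\[
x\cdot y=\pi(xy),\qquad (x\cdot y)\cdot x=xyx\qquad(x,y\in J).
\]

All arguments rest on three facts.
\begin{enumerate}
\item[(P1)] $\pi(\alpha\beta)=\pi(\pi(\alpha)\beta)$ for $\alpha,\beta\in A$; in particular $I A\subseteq I$.
\item[(P2)] $J\cap I=0$; two elements of $J$ with the same image under $\pi$ are equal.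
\item[(P3)] For $x,y,z\in J$, the elements $xyx$, $x^2$, $xyz+zyx$ and $xy+yx$ lie in $J$.
\end{enumerate}
Here (P1) holds because $\alpha-\pi(\alpha)$ lies in the right ideal $I$, and (P2) because $\pi$ fixes $J$. In (P3), $xyx\in J$ is the Bol identity, $x^2=x1x$, $xyz+zyx=(x+z)y(x+z)-xyx-zyz$, and $xy+yx=x1y+y1x$. This is the only use of \eqref{eq:bol} in Sections~\ref{sec:ops}--\ref{sec:product}.

The method is this: to prove an identity between operators, arrange both sides as palindromic expressions, so that they lie in $J$ by (P3); then by (P2) it is enough to evaluate them at $1$, which (P1) does factor by factor from the left. The smallest instance concerns a single unit. The equation $a\cdot b=1$ says only that the operator $ab$ fixes the element $1$. The word $ab$ is not a palindrome, but $aba$ and $ab^2a$ are.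

\begin{lemma}\label{lem:units}
Let $a,b\in J$ with $\pi(ab)=\pi(ba)=1$. Then $ab=ba=1$ in $A$. Consequently $U$ is the set of those $a\in J$ that are invertible in $A$ with $a^{-1}\in J$; the inverse of a unit $a$ in $R$ is unique and equals $a^{-1}$; and $(r\cdot a)\cdot a^{-1}=r=(r\cdot a^{-1})\cdot a$ for all $r\in R$.
\end{lemma}

\begin{proof}
By (P1), $\pi(ab^2)=\pi(\pi(ab)b)=b$, hence $\pi(ab^2a)=\pi(ba)=1$. Since $ab^2a\in J$, (P2) gives $ab^2a=1$. So $a$ has a left and a right inverse in the associative ring $A$, and is invertible. Likewise $aba\in J$ and $\pi(aba)=\pi(\pi(ab)a)=a$, so $aba=a$. Cancelling $a$ on either side gives $ab=ba=1$. The remaining claims restate this.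
\end{proof}

Left translations are not among our operators, but the equation $a\cdot x=b$ reads $\pi(ax)=b$, and multiplying on the right by $a$ completes $ax$ to the palindrome $axa$. The same device works for longer words.

\begin{lemma}\label{lem:division}
Let $g,\bar g\in A$ be invertible with $gJ\bar g=J$, and let $b\in J$. The equation $\pi(gx)=b$ has exactly one solution $x\in J$, namely $x=g^{-1}\pi(b\bar g)\bar g^{-1}$.
\end{lemma}

\begin{proof}
If $x\in J$ and $\pi(gx)=b$, then $gx\bar g\in J$ and $\pi(gx\bar g)=\pi(b\bar g)$ by (P1), so $gx\bar g=\pi(b\bar g)$ by (P2). Conversely, $x=g^{-1}\pi(b\bar g)\bar g^{-1}$ lies in $g^{-1}J\bar g^{-1}=J$, and $\pi(gx)=\pi(\pi(b\bar g)\bar g^{-1})=\pi(b\bar g\bar g^{-1})=b$.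
\end{proof}

For $a\in U$ we have $aJa\subseteq J$ and $a^{-1}Ja^{-1}\subseteq J$, hence $aJa=J$. Lemma~\ref{lem:division} with $g=\bar g=a$ says: for every $b\in R$ the equation $a\cdot x=b$ has the unique solution
\begin{equation}\label{eq:ldiv}
x=\bigl(a^{-1}\cdot(b\cdot a)\bigr)\cdot a^{-1}.
\end{equation}
For $a,c\in U$ we have $acJca=a(cJc)a=J$, and $\pi(acx)=\pi(\pi(ac)x)=(a\cdot c)\cdot x$ by (P1). Lemma~\ref{lem:division} with $g=ac$, $\bar g=ca$ and with $b=1$ and $b=0$ therefore gives the following.

\begin{lemma}\label{lem:rightinv}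
Let $a,c\in U$, and put $u=\pi(ac)$ and $d=(ac)^{-1}\pi(ca)(ca)^{-1}$. Then $d\in J$, $\pi(ud)=1$, and $\pi(ux)=0$ with $x\in J$ implies $x=0$.
\end{lemma}

Written out, $d=c^{-1}\bigl(a^{-1}\pi(ca)a^{-1}\bigr)c^{-1}$, which is the right side of \eqref{eq:inverse}. So the left translation by $u=a\cdot c$ is under control, and the only candidate for $u^{-1}$ is known. The right translation is the difficulty: the operator $u$ differs from the invertible operator $ac$ by an element of $I$ about which we know nothing yet. (For $a=1+p$, $c=1+q$ in $N^\#$, with $N$ as in Example~\ref{ex:N}, $(p\cdot a)\cdot c=p+w$ while $p\cdot(a\cdot c)=p+w+v$.)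

\section{A right inverse and two idempotents}\label{sec:idem}

In this section $u,d\in J$ are any elements satisfying the conclusion of Lemma~\ref{lem:rightinv}:
\begin{equation}\label{eq:hyp}
\pi(ud)=1,\qquad\text{and}\qquad \pi(ux)=0,\ x\in J\ \Longrightarrow\ x=0 .
\end{equation}
We measure the failure of $d$ to be an inverse of $u$ in $A$ by
\[
e=1-ud,\qquad f=1-du,
\]
and we define additive maps $P,Q\colon A\to A$ by
\[
P(\alpha)=e\alpha+\alpha f,\qquad Q(\alpha)=f\alpha+\alpha e .
\]

\begin{lemma}\label{lem:ef}
Assume \eqref{eq:hyp}.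
\begin{enumerate}
\item[(a)] $e^2=e$, $f^2=f$, $e\in I$, and $eu=uf=de=fd=0$.
\item[(b)] $P(J)\subseteq J$ and $Q(J)\subseteq J$.
\item[(c)] $exf=0$ and $fxe=0$ for all $x\in J$. In particular $ef=fe=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $udu\in J$ and $\pi(udu)=\pi(\pi(ud)u)=u$, so $udu=u$. Also $dud-d\in J$ and $\pi(udud)=\pi(\pi(ud)ud)=\pi(ud)$, so $\pi(u(dud-d))=0$ and $dud=d$ by \eqref{eq:hyp}. Hence $eu=uf=u-udu=0$ and $de=fd=d-dud=0$. Then $e^2=e-u(de)=e$ and $f^2=f-d(uf)=f$. Finally $\pi(e)=1-\pi(ud)=0$.

(b) For $x\in J$, $P(x)=2x-(udx+xdu)$ and $Q(x)=2x-(dux+xud)$ lie in $J$ by (P3).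

(c) The element $exf=x-(udx+xdu)+u(dxd)u$ lies in $J$ by (P3) and in $I$ because $e\in I$; so it is $0$. The element $fxe=x-(dux+xud)+d(uxu)d$ lies in $J$, and $u\,fxe=0$; so it is $0$ by \eqref{eq:hyp}.
\end{proof}

The idempotents have a concrete meaning: $Re$ is the kernel of the right translation $r\mapsto r\cdot u$, since $eu=0$ and $r=re+rud$; and $R(1-f)$ is its image, since $uf=0$ and $1-f=du$. It also helps to see Lemma~\ref{lem:ef} in block form. The elements $e$, $g=1-e-f$, $f$ are orthogonal idempotents with sum $1$, so each $\alpha\in A$ is the sum of its nine blocks $\alpha_{ij}=i\alpha j$, $i,j\in\{e,g,f\}$. For $x\in J$,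
\[
x=\begin{pmatrix}x_{ee}&x_{eg}&0\\ x_{ge}&x_{gg}&x_{gf}\\ 0&x_{fg}&x_{ff}\end{pmatrix},\quad
P(x)=\begin{pmatrix}x_{ee}&x_{eg}&0\\ 0&0&x_{gf}\\ 0&0&x_{ff}\end{pmatrix},\quad
Q(x)=\begin{pmatrix}x_{ee}&0&0\\ x_{ge}&0&0\\ 0&x_{fg}&x_{ff}\end{pmatrix}.
\]
So $P$ and $Q$ cut blocks out of elements of $J$ without leaving $J$, and the whole first row $eA$ lies in $I$. Any element of $J$ concentrated in the first row is $0$.

The key step extends $eJf=0$ to products of two elements of $J$.

\begin{proposition}\label{prop:S}
Assume \eqref{eq:hyp}. Then $exzf=0$ for all $x,z\in J$.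
\end{proposition}

The element $S=exzf$ lies in $I$, so it would suffice to know $S\in J$. But the elements of $J$ that we can produce are invariant under formal reversal of words, which interchanges $e$ and $f$, and reversal sends $S$ to $ezxf$, which is $-S$ because $e(xz+zx)f=0$. The commutator $uS-Su$ is invariant under reversal, and we shall show that it lies in $J$. It is not visibly in $I$: its value at $1$ is $\pi(uS)=\pi(ue\,xzf)$. By (P1) the factor $ue$ may be replaced here by $\pi(ue)\in J$, and this leads to a second element of $J$ with the same value at $1$. The next lemma prepares it.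

\begin{lemma}\label{lem:eta}
Assume \eqref{eq:hyp} and let $\eta=\pi(ue)$. Then $e\eta=\eta f=0$, and $eb\eta=0$ for all $b\in J$.
\end{lemma}

\begin{proof}
The element $P(\eta)=e\eta+\eta f$ lies in $J$, and $\pi(P(\eta))=\pi(\eta f)=\pi(uef)=0$ by (P1), since $e\eta\in I$ and $ef=0$. So $e\eta+\eta f=0$. Multiplying on the left by $e$ and using $e\eta f=0$ gives $e\eta=0$, and then $\eta f=0$. Now let $b\in J$. Then
\[
P(\eta b+b\eta)=e\eta b+eb\eta+\eta bf+b\eta f=eb\eta+\eta bf
\]
lies in $J$, and its image under $\pi$ is $\pi(\eta bf)=\pi(u\,ebf)=0$. So $eb\eta+\eta bf=0$, and multiplying on the left by $e$ gives $eb\eta=0$.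
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:S}]
Put $S=exzf$. Then $S=eS=Sf\in I$ and $ezxf=-S$. If $m\in J$ satisfies $em=0=mf$, then $zxm+mxz\in J$ by (P3), and
\begin{equation}\label{eq:Phi}
\Phi(m):=P(zxm+mxz)=ezx\,m+m\,xzf\in J .
\end{equation}

\emph{First element.} Let $\theta=Q(u)=fu+ue\in J$. Then $e\theta=efu+eue=0$ and $\theta f=fuf+uef=0$, so \eqref{eq:Phi} applies:
\[
\Phi(\theta)=ezxfu+ezxue+fuxzf+uexzf=(uS-Su)+ezxue+fuxzf .
\]
The map $Q$ isolates the last two terms. Indeed, $fuS=(fue)S=0$, $fS=feS=0$ and $fe=0$ give $f\Phi(\theta)=fuxzf$, while $Se=Sfe=0$, $Sue=S(fue)=0$ and $fe=0$ give $\Phi(\theta)e=ezxue$. Therefore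
\[
uS-Su=\Phi(\theta)-Q(\Phi(\theta))\in J,
\]
and $\pi(uS-Su)=\pi(uS)$ because $Su\in I$.

\emph{Second element.} By Lemma~\ref{lem:eta}, \eqref{eq:Phi} applies to $m=\eta$. Since $ezx\eta\in I$, (P1) gives $\pi(\Phi(\eta))=\pi(\eta xzf)=\pi(uexzf)=\pi(uS)$.

\emph{Comparison.} By (P2),
\[
uS-Su=ezx\eta+\eta xzf .
\]
Multiply on the left by $ed$. Since $edu=e(1-f)=e$, the first term becomes $eS=S$. The terms $edSu=e(de)Su$ and $e(de)zx\eta$ vanish because $de=0$, and $ed\eta\,xzf$ vanishes by Lemma~\ref{lem:eta} with $b=d$. Hence $S=0$.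
\end{proof}

\section{The product of two units}\label{sec:product}

\begin{proposition}\label{prop:closure}
If $a,c\in U$, then $a\cdot c\in U$, and $(a\cdot c)^{-1}$ is given by \eqref{eq:inverse}.
\end{proposition}

\begin{proof}
So far we have used only \eqref{eq:hyp}. The additional information for $u=a\cdot c$ is that $c\cdot a$ satisfies \eqref{eq:hyp} as well, and that the two situations are linked. Put
\[
u=\pi(ac),\quad u'=\pi(ca),\quad d=(ac)^{-1}u'(ca)^{-1},\quad d'=(ca)^{-1}u(ac)^{-1}.
\]
By Lemma~\ref{lem:rightinv}, applied to $(a,c)$ and to $(c,a)$, both pairs $(u,d)$ and $(u',d')$ satisfy \eqref{eq:hyp}. Let $e,f,P$ belong to the first pair, and $e'=1-u'd'$, $f'=1-d'u'$, $P'(\alpha)=e'\alpha+\alpha f'$ to the second. We must show $e=f=0$.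

\emph{The link.} Both $e\,ca=ca-ud\,ca$ and $ca\,f'=ca-ca\,d'u'$ equal $ca-u(ac)^{-1}u'$. Both $e'ac=ac-u'd'ac$ and $ac\,f=ac-ac\,du$ equal $ac-u'(ca)^{-1}u$. So we may put
\begin{equation}\label{eq:LK}
L=e\,ca=ca\,f',\qquad K=e'ac=ac\,f .
\end{equation}
Then $L=eL$, $K=Kf$, and $L,K\in I$ because $e,e'\in I$. As $ac$ and $ca$ are invertible, it suffices to prove $L=K=0$. Reversal of words interchanges $L=eca$ and $K=acf$, so the element that has a chance of lying in $J$ is $K+L$. It does lie in $I$. We show that $K+L\in J$, and then separate $K$ from $L$ by means of Proposition~\ref{prop:S}.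

\emph{Vanishing products.} Proposition~\ref{prop:S} gives
\begin{equation}\label{eq:v1}
eK=eacf=0,\qquad Lf=ecaf=0 .
\end{equation}
By \eqref{eq:LK}, $e'=K(ac)^{-1}$ and $f'=(ca)^{-1}L$, so $ee'=0$ and $f'f=0$. Since $cac\in J$, Lemma~\ref{lem:ef}(c) gives
\begin{equation}\label{eq:v2}
ece'=e(cac)f\,(ac)^{-1}=0,\qquad f'cf=(ca)^{-1}e(cac)f=0 .
\end{equation}
Next, Lemma~\ref{lem:ef}(b), used twice, shows that
\[
P(P'(a))=ee'a+eaf'+e'af+af'f=eaf'+e'af
\]
lies in $J$. It also lies in $I$, so it is $0$. Multiplying on the left by $e$ and using $ee'=0$, we obtain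
\begin{equation}\label{eq:v3}
eaf'=0,\qquad e'af=0 .
\end{equation}

\emph{The element $K+L$.} Since $K=(e'a)c$ and $L=c(af')$, the sum $K+L$ occurs in
\[
r=P'(a)c+cP'(a)=K+L+af'c+ce'a,
\]
and $r\in J$ by Lemma~\ref{lem:ef}(b) and (P3). The map $P$ removes the two unwanted terms: by \eqref{eq:v1}, \eqref{eq:v2} and \eqref{eq:v3},
\begin{align*}
er&=eK+L+(eaf')c+(ece')a=L,\\
rf&=K+Lf+a(f'cf)+c(e'af)=K .
\end{align*}
Thus $K+L=P(r)\in J\cap I=0$.

\emph{Conclusion.} We get $L=eL=-eK=0$ by \eqref{eq:v1}, and then $K=0$. Hence $e=L(ca)^{-1}=0$ and $f=(ac)^{-1}K=0$, that is, $ud=du=1$ with $d\in J$. So $u=a\cdot c\in U$ and $u^{-1}=d$, which is \eqref{eq:inverse}, as noted after Lemma~\ref{lem:rightinv}.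
\end{proof}

\section{The loops of units and of quasiregular elements}\label{sec:loops}

\begin{proof}[Proof of Theorem~\ref{thm:U}]
The set $U$ contains $1$, is closed under inverses, and is closed under the product of $R$ by Proposition~\ref{prop:closure}, which also gives \eqref{eq:inverse}. It inherits the Bol identity from $R$. Let $a\in U$. The maps $r\mapsto r\cdot a$ and $r\mapsto r\cdot a^{-1}$ send $U$ into $U$ and are inverse to each other by Lemma~\ref{lem:units}, so the right translation by $a$ is a bijection of $U$. The left translation by $a$ sends $U$ into $U$, and for $b\in U$ the unique solution \eqref{eq:ldiv} of $a\cdot x=b$ is built from units by products, hence lies in $U$. So the left translation is a bijection of $U$ too.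
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Q}]
By Lemma~\ref{lem:unity}, Theorem~\ref{thm:U} applies to $R^\#$, and $x\mapsto1+x$ is an isomorphism of partial structures from $(\mathcal Q(R),\circ)$ onto $V=\{a\in U(R^\#):\varepsilon(a)=1\}$ with the product of $R^\#$. Since $\varepsilon$ is multiplicative, $V$ contains $1$ and is closed under products and inverses. For $a,b\in V$, the unique solution $b\cdot a^{-1}$ of $x\cdot a=b$ and the unique solution \eqref{eq:ldiv} of $a\cdot x=b$ therefore lie in $V$. So $V$ is a Bol loop, and so is $(\mathcal Q(R),\circ)$.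
\end{proof}

\section{Characterizations of units and quasiregular elements}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose first that $R$ has a unity, and keep the notation of Section~\ref{sec:ops}. Let $a,c\in J$. By Lemma~\ref{lem:units}, to show that an element of $J$ is a unit we show that it is invertible in $A$ and that its inverse lies in $J$.

(3) Put $w=(a\cdot c)\cdot a=aca$. If $a,c\in U$, then $w^{-1}=a^{-1}c^{-1}a^{-1}\in J$. Conversely, let $w\in U$. Then $a$ has the left inverse $w^{-1}ac$ and the right inverse $caw^{-1}$ in $A$, so it is invertible and both expressions equal $a^{-1}$. To see that $a^{-1}\in J$ we use both at once to form a palindrome: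
\[
a^{-1}=a^{-1}aa^{-1}=(caw^{-1})a(w^{-1}ac)=c\bigl(a(w^{-1}aw^{-1})a\bigr)c\in J .
\]
So $a\in U$, and $c=a^{-1}wa^{-1}$ has the inverse $aw^{-1}a\in J$.

(1) If $a\in U$, then $z=(a^{-1})^2\in J$ and $(a\cdot z)\cdot a=aza=1$. Conversely, if $(a\cdot z)\cdot a=1$, then $a\in U$ by (3).

(2) If $a\in U$, the right translation by $a$ is bijective by Lemma~\ref{lem:units} and the left translation by \eqref{eq:ldiv}. Conversely, suppose both are bijective. Then $a$ is invertible in $A$, and there is $b\in J$ with $a\cdot b=1$. We have $aba=(a\cdot b)\cdot a=a$, so $ab=1$ and $a^{-1}=b\in J$.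

(4) If $a,c\in U$, then $a\cdot c\in U$ by Theorem~\ref{thm:U}. If $c$ and $a\cdot c$ are units, so is $a=(a\cdot c)\cdot c^{-1}$. If $a$ and $a\cdot c$ are units, so is $(a\cdot c)\cdot a$, and $c\in U$ by (3).

Now let $R$ be arbitrary, and apply the above to $R^\#$ with $a=1+x$, $c=1+y$. By Lemma~\ref{lem:unity}, (3) and (4) translate directly into the statements for $\mathcal Q(R)$. So does (1), because $\varepsilon((a^{-1})^2)=1$ when $a$ is a unit in $1+R$.

In (2) the translations are now those of $1+R$ rather than of $R^\#$. If $a\in U(R^\#)\cap(1+R)$ and $b\in1+R$, the unique solutions $b\cdot a^{-1}$ and \eqref{eq:ldiv} of $t\cdot a=b$ and $a\cdot t=b$ have $\varepsilon$-value $1$, so both translations by $a$ are bijections of $1+R$. Conversely, suppose they are. As $(1+r)\cdot a=a+r\cdot a$, the map $r\mapsto r\cdot a$ is a bijection of $R$. Then right multiplication by $a$ is a bijection of $R^\#$: for $m\in\mathbb Z$ and $s\in R$, the equation $(n+r)\cdot a=m+s$ forces $n=m$ by applying $\varepsilon$, and then reads $r\cdot a=s-mx$, which has a unique solution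 $r\in R$. Also there is $b\in1+R$ with $a\cdot b=1$. These were the only two facts used in the converse part of (2) above, so $a\in U(R^\#)$ and $x\in\mathcal Q(R)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KP}
Michael Kinyon and J.~D. Phillips,
\emph{Strongly right alternative rings and Bol loops},
arXiv:math/0508005 (2005).

\end{thebibliography}
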